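\title{The critical tie-breaking bias of the coarsening model on $\mathbb{Z}^2$}

\begin{abstract}
In the coarsening model on $\mathbb{Z}^d$ each spin, at rate one, takes the sign of the majority of its neighbors, and a tie is broken in favor of $+1$ with probability $q$. Start from the product measure with density $p$ of $+1$ spins and let $q_c(p,d)$ be the infimum of those $q$ for which the origin fixates at $+1$ almost surely. We prove that $\frac12<q_c(p,2)<1$ for all sufficiently small $p>0$. More precisely, $q_c(p,2)<1$ for every $p\in(0,1)$, and $e^{-332p^{-5}}\le 1-q_c(p,2)\le(25600\,p)^{1/32032}$ for small $p$. Both bounds come from one extinction theorem for a sparse spin, proved by a multiscale argument in which rectangles merge, die, or are controlled by finite speed of propagation. The proof is self-contained.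
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Fix $d\ge1$. Each vertex $x\in\mathbb{Z}^d$ carries a spin $\sigma_x^t\in\{-1,+1\}$ and an independent rate-$1$ Poisson clock. The energy at $x$ is $e_x^t=-\sum_{y\sim x}\sigma^t_x\sigma^t_y$, the sum running over the nearest neighbors of $x$; it is the number of neighbors that disagree with $x$ minus the number that agree. When the clock at $x$ rings at time $t$, the spin is kept if $e_x^{t-}<0$ and flipped if $e_x^{t-}>0$; if $e_x^{t-}=0$ it is reset by an independent coin that shows $+1$ with probability $q\in[0,1]$ and $-1$ with probability $1-q$. In other words, $x$ adopts the sign of the majority of its neighbors and tosses the coin in case of a tie. The initial spins are independent and equal to $+1$ with probability $p$. We write $\mathbb{P}_{p,q}$ for the joint law of the initial configuration and the dynamics.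

The dynamics are attractive: if $q\le\hat q$ and $\sigma^0\le\hat\sigma^0$ coordinatewise, the two processes can be coupled so that $\sigma^t\le\hat\sigma^t$ for all $t$ (see Lemma~\ref{lem:attr} for $d=2$). Product measures can be coupled monotonically in $p$, so $\mathbb{P}_{p,q}(\lim_t\sigma_0^t=+1)$ is nondecreasing in $p$ and $q$, and $\mathbb{P}_{p,q}(\lim_t\sigma_0^t=-1)$ is nonincreasing in both; we refer to this as \emph{monotonicity}. It makes the following thresholds meaningful:
\begin{align*}
q_c(p,d)&=\inf\big\{q\in[0,1]:\mathbb{P}_{p,q}(\textstyle\lim_{t\to\infty}\sigma_0^t=+1)=1\big\},\\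
p_c(q,d)&=\sup\big\{p\in[0,1]:\mathbb{P}_{p,q}(\textstyle\lim_{t\to\infty}\sigma_0^t=-1)=1\big\},
\end{align*}
the first being defined whenever the set is nonempty. Thus $q_c$ is the least help from the coins that the $+$ spins need in order to take over from density $p$. For unbiased coins it is known that $p_c(\frac12,d)>0$ for all $d\ge2$ (Fontes--Schonmann--Sidoravicius) and that $p_c(\frac12,d)\to\frac12$ as $d\to\infty$ (Morris).

The value $\frac12$ is a natural barrier for $q_c$. Flipping all spins exchanges $(p,q)$ with $(1-p,1-q)$, so at $p=q=\frac12$ fixation at $+1$ and fixation at $-1$ are equally likely and the former has probability at most $\frac12$; by monotonicity $q_c(p,d)\ge\frac12$ for $p\le\frac12$. For such $p$ there are two degenerate possibilities: an arbitrarily small bias already lets a sparse $+$ phase win, so that $q_c=\frac12$, or no bias short of $q=1$ does. The question answered here, which comes from Damron, Petrov and Sivakoff \cite{DPS}, is whether something in between occurs: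

\begin{quote}
Is $q_c(p,d)$ strictly between $\frac12$ and $1$ for some $p\in(0,1)$ and $d\ge2$?
\end{quote}

\subsection{Results}

The answer is yes, in dimension $2$ and for all small $p$.

\begin{theorem}\label{thm:main}
Let $d=2$.
\begin{enumerate}
\item[(i)] If $q\in[\frac12,1)$ and $p\le(1-q)^{32032}/25600$, then $\mathbb{P}_{p,q}(\lim_t\sigma_0^t=-1)=1$.
\item[(ii)] For every $p\in(0,1)$ there is $q<1$ with $\mathbb{P}_{p,q}(\lim_t\sigma_0^t=+1)=1$. For all sufficiently small $p$ this holds for every $q$ with $1-q\le\exp(-332\,p^{-5})$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}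
\begin{enumerate}
\item[(a)] $q_c(p,2)<1$ for every $p\in(0,1)$, and $\frac12<q_c(p,2)<1$ if $0<p<2^{-32032}/25600$.
\item[(b)] $1-q_c(p,2)\le(25600\,p)^{1/32032}$ for $0<p\le2^{-32032}/25600$, and $1-q_c(p,2)\ge e^{-332p^{-5}}$ for $p$ small enough. In particular $q_c(p,2)\to1$ as $p\downarrow0$.
\item[(c)] $p_c(q,2)\ge(1-q)^{32032}/25600$ for $q\in[\frac12,1)$, and $p_c(q,2)>0$ for every $q<1$, whereas $p_c(1,2)=0$. For $q<1$ close to $1$, $p_c(q,2)\le\big(332/\log\frac1{1-q}\big)^{1/5}$.
\end{enumerate}
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main}(ii) the set defining $q_c(p,2)$ contains some $q<1$, and for small $p$ it contains $1-e^{-332p^{-5}}$; this gives the upper bounds on $q_c$. Let $0<p\le2^{-32032}/25600$ and $q^*=1-(25600p)^{1/32032}$. Then $q^*\in[\frac12,1)$ and $p=(1-q^*)^{32032}/25600$, so part (i) applies at $q^*$, and by monotonicity $\sigma_0^t\to-1$ almost surely for every $q\le q^*$. Hence $q_c\ge q^*$, and $q^*>\frac12$ if $p<2^{-32032}/25600$. This proves (a) and (b).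

The first bound in (c) is part (i), and positivity for $q<\frac12$ follows from the case $q=\frac12$ by monotonicity in $q$. By part (ii) and monotonicity, the origin fixates at $+1$ for $q=1$ and every $p>0$, so $p_c(1,2)=0$. Finally, for $q$ close to $1$ the number $p=(332/\log\frac1{1-q})^{1/5}$ is small and satisfies $1-q=e^{-332p^{-5}}$, so the origin fixates at $+1$ for this $p$ and all larger ones.
\end{proof}

The numerical exponents are not optimized, nothing is claimed about $q_c>\frac12$ for $d\ge3$, and no earlier result on the model is used in the proof.

\subsection{Droplets}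

To see which answer to expect, follow a finite droplet of $+$ in a sea of $-$. In dimension $1$ an interval of $+$ remains an interval. Its two outer neighbors are in a tie, and so are its endpoints when the length is at least $2$; the length then increases at rate $2q$ and decreases at rate $2(1-q)$. For $q>\frac12$ this walk has positive drift, and a single $+$ spin grows forever with positive probability: any bias matters. In dimension $2$ the picture is different. A site outside a rectangle has at most one neighbor in it, so a droplet never leaves its bounding rectangle, whatever $q$ is. For $q<1$ it is eroded row by row and dies; the bias only prolongs its life, to a time at most exponential in the short side of the rectangle. A droplet can grow only by coming within distance $2$ of another one. When $p$ is small compared with $1-q$, one expects the droplets to die before they find each other, which is part (i). When $p$ is fixed and $q$ is so close to $1$ that no coin shows $-1$ for a long time, $2\times2$ squares of $+$ are stable and grow as in bootstrap percolation until they fill most large blocks; from then on $-$ is the sparse spin, the coins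 work against it, and it should die. This is part (ii).

Both parts therefore rest on one statement, Theorem~\ref{thm:ext}: a sufficiently sparse spin dies out even if the coins favor it. Section~\ref{sec:tools} collects the facts on droplets, Section~\ref{sec:ext} states the theorem, deduces part (i) and explains the proof, which occupies Sections~\ref{sec:cert} and~\ref{sec:weights}. Part (ii) is proved in Section~\ref{sec:boot}.

\section{The occupied set: speed, confinement, extinction}\label{sec:tools}

From now on $d=2$. To treat both signs at once we call one spin value \emph{occupied} and the other \emph{vacant}. Attach to every ring of every clock an independent \emph{mark} $U$, uniform on $[0,1]$, and fix $r\in[0,1)$. The state is the set $\eta_t\subset\mathbb{Z}^2$ of occupied sites. When $x$ rings with mark $U$, it becomes occupied if it has at least $3$ occupied neighbors, vacant if it has at most $1$, and if it has exactly $2$ it becomes occupied if and only if $U<r$. This is the coarsening model with occupied $=+$ and $r=q$, or with occupied $=-$ and $r=1-q$. The new state of $x$ depends on the neighbors and the mark, not on the old state of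 $x$. All processes, whatever their starting time and starting set, use the same clocks and marks. Almost surely no two rings are simultaneous and each site rings finitely often in bounded time. We put
\[
c=c_r=\begin{cases}0,& r\le\frac12,\\ \log\frac1{1-r},& r>\frac12,\end{cases}\qquad u(n)=n^2e^{cn}.
\]

\subsection{Finite speed of propagation}

Information travels only along chains of rings at neighboring sites. Fix a time window $(a,a+T]$ and an integer $\rho\ge1$. A site $x$ is \emph{$\rho$-fast} in the window if there are a nearest-neighbor path $x=y_0,y_1,\dots,y_\rho$ (sites may repeat) and times $\tau_0>\tau_1>\dots>\tau_\rho$ in the window such that $y_i$ rings at $\tau_i$. Distances $d_1$ are $\ell^1$-distances; for sets, $d_1$ is the minimal distance between points.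

\begin{lemma}[Finite speed]\label{lem:speed}
\begin{enumerate}
\item[(i)] $\mathbb{P}(x\text{ is $\rho$-fast})\le4^\rho T^{\rho+1}/(\rho+1)!$. If $\gamma\ge0$ and $\rho\ge4e^{1+\gamma}T$, this is at most $e^{-\gamma\rho}$.
\item[(ii)] If two processes differ at time $a$ only at sites at distance greater than $\rho$ from $x$, and $x$ is not $\rho$-fast, then they agree at $x$ throughout the window.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Fix one of the $4^\rho$ paths and let $Z_k(t)$ be the number of sequences $a<\tau_\rho<\dots<\tau_k\le t$ with $y_i$ ringing at $\tau_i$. At a ring of $y_k$ at time $s$, $Z_k$ increases by $Z_{k+1}(s-)$, which depends only on earlier rings; so $\mathbb{E}Z_k(t)=\int_a^t\mathbb{E}Z_{k+1}(s)\,ds$ with $Z_{\rho+1}\equiv1$, and $\mathbb{E}Z_0(a+T)=T^{\rho+1}/(\rho+1)!$. If $\rho\ge T$, then $T/(\rho+1)\le1$, and $\rho!\ge(\rho/e)^\rho$ bounds the probability by $(4eT/\rho)^\rho$.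

(ii) Call a site discrepant when the two processes differ there. Suppose $x=y_0$ becomes discrepant, at a time $\tau_0$ in the window. Then $y_0$ rings at $\tau_0$, and since the update depends only on the neighbors and the mark, some neighbor $y_1$ is discrepant just before $\tau_0$. In general, let $k\le\rho$ and let $y_k$ be discrepant just before $\tau_{k-1}$. As $d_1(x,y_k)\le k\le\rho$, the site $y_k$ was not discrepant at time $a$, so it became discrepant at one of its rings $\tau_k<\tau_{k-1}$, and just before $\tau_k$ a neighbor $y_{k+1}$ was discrepant. We obtain rings $\tau_0>\dots>\tau_\rho$, so $x$ is $\rho$-fast.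
\end{proof}

Since $4^\rho T^{\rho+1}/(\rho+1)!\to0$ as $\rho\to\infty$, almost surely for every $x$ and $T$ there is a $\rho$ such that $x$ is not $\rho$-fast in $(0,T]$. This also constructs the process: the state of $x$ at time $t\le T$ is determined by its last ring before $t$ and the states of its neighbors just before that ring, and this backward recursion stops after at most $\rho$ rings. So the process exists for all initial sets simultaneously and is the only trajectory that obeys the update rule at every ring and is constant at each site between its rings.

\begin{lemma}[Attractiveness]\label{lem:attr}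
If $\eta_0\subset\eta_0'$ and $r\le r'$, then $\eta_t\subset\eta_t'$ for all $t$, where $\eta'$ is run with parameter $r'$.
\end{lemma}

\begin{proof}
Each update is nondecreasing in the set of occupied neighbors and in $r$. Induct along the backward recursion.
\end{proof}

\subsection{Rectangles}

A \emph{rectangle} is a product of two finite nonempty integer intervals. If $R$ has dimensions $w\times h$ (numbers of columns and rows), put
\[
\varphi(R)=w+h,\qquad \ell(R)=\min(w,h).
\]
If $R'\subset R$, then $\ell(R')\le\ell(R)$, and $\varphi(R')<\varphi(R)$ unless $R'=R$. We write $\langle A\rangle$ for the smallest rectangle containing $A$, and $R^{+k}=R+[-k,k]^2$. Rectangles $R_1,\dots,R_k$ are \emph{separated} if $d_1(R_i,R_j)\ge3$ for $i\ne j$.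

\begin{lemma}[Confinement]\label{lem:conf}
Let $R_1,\dots,R_k$ be separated and $\eta_0\subset\bigcup_iR_i$. Then $\eta_t\subset\bigcup_iR_i$ for all $t$, and $\eta_t\cap R_i$ is the process started from $\eta_0\cap R_i$. It depends only on $\eta_0\cap R_i$ and on the clocks and marks in $R_i$.
\end{lemma}

\begin{proof}
A site $x$ outside $R_i$ has at most one neighbor in $R_i$: if, say, the column of $x$ misses $R_i$, only its left and right neighbors can lie in $R_i$, and both cannot, because the projection of $R_i$ is an interval. So a site outside $\bigcup R_i$ with two neighbors in $\bigcup R_i$ would have them in different rectangles, at distance $2$, which is excluded. Also no site of $R_i$ has a neighbor in $R_j$, $j\neq i$. Run the update rule separately in each $R_i$ with the outside of $R_i$ kept vacant. The union of these finite systems obeys the rule at every ring in $\mathbb{Z}^2$, hence is $\eta$. The case $k=1$ identifies each piece with the process started from $\eta_0\cap R_i$.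
\end{proof}

Rectangles that are not separated will be replaced by their bounding rectangle. The threshold $2$ is exactly the distance up to which the semiperimeter is subadditive.

\begin{lemma}[Merging]\label{lem:geom}
Let $d_1(R_1,R_2)\le2$, let $R_i$ have dimensions $w_i\times h_i$, and let $R=\langle R_1\cup R_2\rangle$ have dimensions $W\times H$. Then $W\le w_1+w_2+1$, $H\le h_1+h_2+1$ and
\[
\Delta:=\varphi(R_1)+\varphi(R_2)-\varphi(R)\ge0.
\]
\end{lemma}

\begin{proof}
Let $d_x,d_y$ be the distances between the horizontal and between the vertical projections; $d_x+d_y=d_1(R_1,R_2)\le2$. Two integer intervals of sizes $w_1,w_2$ at distance $d_x$ span at most $w_1+w_2+d_x-1$ points (equality holds if they are disjoint; if they meet, $d_x=0$ and one point is shared). So $W\le w_1+w_2+d_x-1$ and $H\le h_1+h_2+d_y-1$; add.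
\end{proof}

\subsection{Extinction of one rectangle}

For a rectangle $Q$ let $\tau_Q$ be the first time at which the process started from $\eta_0=Q$ is empty. The bound below is exponential only in the \emph{short} side. It needs $r<1$: for $r=1$ a $2\times2$ square never loses a site.

\begin{lemma}[Extinction]\label{lem:ext}
$\mathbb{E}\,\tau_Q\le\varphi(Q)\,u(\ell(Q))$. Consequently, if $\varphi(Q)\le A$ and $\ell(Q)\le\kappa$, then $\mathbb{P}(\tau_Q>2JA\,u(\kappa))\le2^{-J}$ for every integer $J\ge1$.
\end{lemma}

\begin{proof}
By symmetry let $Q$ have width $n=\ell(Q)$ and height $h$. We remove the rows one at a time, from the top. By Lemma~\ref{lem:conf} the sites above the top row and the two sites extending it to the left and right are always vacant; only the sites below are unknown, and we take the worst case. Let $\zeta_t$ be the process on the top row, with the same clocks and marks, started from the full row, in which the neighbor below each site counts as occupied and all other neighbors outside the row count as vacant. Each update is monotone, so the occupied part of the top row is contained in $\zeta_t$.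

In $\zeta$ a site sees one occupied neighbor below plus its occupied horizontal neighbors. Suppose $\zeta_t$ is an interval of length $l\ge1$. Interior sites see $3$ and stay. If $l\ge2$, each of the two endpoints sees $2$ and is vacated at rate $1-r$; if $l=1$, the site sees $1$ and is vacated at rate $1$. Each of the at most two vacant sites of the row next to the interval sees $2$ and is occupied at rate $r$. All other vacant sites see $1$. So $\zeta_t$ remains an interval, the empty set is absorbing, and the length $l_t$ decreases by one at rate exactly $\mu_l$ and increases by one at rate at most $\lambda_l$, where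
\[
\mu_1=1,\quad \mu_l=2(1-r)\ \ (l\ge2),\qquad \lambda_l=2r\ \ (1\le l<n),\quad\lambda_n=0 .
\]
Define $\alpha_{n+1}=0$, $\alpha_l=(1+\lambda_l\alpha_{l+1})/\mu_l$ for $l=n,\dots,1$, and $V(l)=\sum_{i\le l}\alpha_i$. The generator of the finite Markov chain $\zeta$, applied to $V(|\zeta|)$ at an interval of length $l\ge1$, is at most $\lambda_l\alpha_{l+1}-\mu_l\alpha_l=-1$. With $\tau$ the absorption time, Dynkin's formula gives $0\le\mathbb{E}V(l_{t\wedge\tau})\le V(n)-\mathbb{E}(t\wedge\tau)$, and $\mathbb{E}\tau\le V(n)$ by monotone convergence.

If $r\le\frac12$, then $1/\mu_l\le1$ and $\lambda_l/\mu_l\le\max(2r,\frac r{1-r})\le1$, so $\alpha_l\le n-l+1$ and $V(n)\le n^2$. If $r>\frac12$, then $e^c=\frac1{1-r}>2$ bounds both $1/\mu_l$ and $\lambda_l/\mu_l\le\max(2r,\frac r{1-r})$, so $\alpha_l\le e^c(1+\alpha_{l+1})$, $\alpha_l\le\sum_{i=1}^ne^{ci}\le ne^{cn}$ and $V(n)\le n^2e^{cn}$. In both cases $\mathbb{E}\tau\le u(n)$.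

At the stopping time $\tau$ the occupied set lies in $Q$ minus its top row, a rectangle of width $n$ and height $h-1$. By Lemma~\ref{lem:attr} we may restart from that rectangle, full. The strong Markov property and $h$ repetitions give $\mathbb{E}\tau_Q\le h\,u(n)\le\varphi(Q)u(n)$.

For the tail, Markov's inequality gives $\mathbb{P}(\tau_Q>2Au(\kappa))\le\frac12$, as $u$ is increasing. At the times $2jAu(\kappa)$ the occupied set lies in $Q$, so by Lemma~\ref{lem:attr} and the Markov property it survives each further period of length $2Au(\kappa)$ with conditional probability at most $\frac12$.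
\end{proof}

\section{The extinction theorem}\label{sec:ext}

Tile $\mathbb{Z}^2$ by squares of side $N\ge1$, called \emph{cells}. We write $a_+=\max(a,0)$.

\begin{theorem}\label{thm:ext}
Let $r\in[0,1)$, let $\kappa_0\ge1000$ be an integer, and let $\beta\ge16c_r$ and $\beta\ge80\,\frac{\log\kappa_0}{\kappa_0}$. Suppose that cells are declared \emph{bad} independently of each other and of the clocks and marks, each with probability at most $\varepsilon$, where
\begin{equation}\label{eq:eps}
\varepsilon\le\tfrac1{800}(2N)^{-5}\exp\{-2\beta(2N+(\kappa_0-N)_+)\}.
\end{equation}
If $\eta_0$ is contained in the union of the bad cells, then almost surely every site is vacant at all sufficiently large times.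
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Let occupied $=+$ and $r=q$, let the cells be single sites, bad when initially $+$, so $N=1$ and $\varepsilon=p$. Take $\kappa_0=1000$ and $\beta=16\log\frac1{1-q}$. For $q\in[\frac12,1)$ we have $\beta\ge16c_q$ and $\beta\ge16\log2>0.56>80\frac{\log1000}{1000}$. The right side of \eqref{eq:eps} is $\frac1{800\cdot32}e^{-2\beta(2+999)}=(1-q)^{32032}/25600$, since $2002\cdot16=32032$. Theorem~\ref{thm:ext} gives $\sigma_0^t\to-1$ almost surely.
\end{proof}

\subsection{The idea, for single-site cells}\label{sec:idea}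

Let $N=1$ and $\varepsilon=e^{-2\beta}$. View the bad sites as $1\times1$ rectangles and merge two rectangles into their bounding rectangle whenever they are within distance $2$. If this ended with a separated family, Lemmas~\ref{lem:conf} and~\ref{lem:ext} would finish the proof: each rectangle lives alone and dies.

How likely is it that a given rectangle $R$ is produced? By Lemma~\ref{lem:geom} it takes at least $\varphi(R)/2$ bad sites, and $k$ sites on a diagonal do produce a $k\times k$ square. So each fixed pattern of bad sites producing $R$ has probability at most $\varepsilon^{\varphi(R)/2}=e^{-\beta\varphi(R)}$, and one would like to prove by induction that $R$ is produced with probability about $e^{-\beta\varphi(R)}$. The number of patterns spoils this. Let $R_1$ have dimensions $W\times h$ and let $R_2$ be a single site two steps above the top row of $R_1$. The bounding rectangle $R$ is $W\times(h+2)$, so $\Delta=0$, and $R_2$ has $W$ possible positions. The induction returns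
\[
W\cdot e^{-\beta(W+h)}\cdot e^{-2\beta}=W\,e^{-\beta\varphi(R)},
\]
and every further such step loses another factor $W$. The loss is real: the site between $R_1$ and $R_2$ is in a tie, and a rectangle with $W\gg1/\varepsilon$ fails to find such an $R_2$ only with probability $(1-\varepsilon)^W$. Merging cannot be run to the end; it has to be interleaved with the dynamics. The proof uses four devices.

\emph{A penalty for thin rectangles.} The loss $W$ occurs when $R_2$ can slide along $R_1$. If $R_2$ has width $w_2<W$, then $\Delta\ge w_2-1$, so wide $R_2$ pay through $\Delta$, and only thin ones are dangerous. We therefore strengthen the inductive bound to $e^{-\beta[\varphi(R)+(\kappa-\ell(R))_+]}$. In the example the single site now costs an extra $e^{-\beta(\kappa-1)}$, which absorbs $W$ as long as $W\le e^{\beta(\kappa-1)}$. At time $0$ the penalty with $\kappa=\kappa_0$ is supplied by hypothesis \eqref{eq:eps}.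

\emph{Time windows.} A penalty with parameter $\kappa$ controls merging only up to size about $e^{\beta\kappa/2}$, and rectangles of every size appear somewhere in $\mathbb{Z}^2$. To go from $\kappa$ to $2\kappa$ we let the dynamics run for a time of order $e^{2c\kappa}$: by Lemma~\ref{lem:ext} an isolated rectangle with short side at most $2\kappa$ and moderate length survives with a probability small enough to pay the new penalty.

\emph{A size cap.} Rectangles larger than $e^{\beta\kappa/2}$ are not merged. They may have close neighbors, so confinement fails for them; instead we enlarge them by a margin $\rho$ proportional to the length of the window and use Lemma~\ref{lem:speed}, recording the rare fast sites as new rectangles.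

\emph{Slack in the exponent.} The margin increases $\varphi$ by $4\rho$ with no rare event to pay for it. We let the exponent decrease from $2\beta$ to $\beta$ over the scales, by $\beta2^{-m-1}$ at step $m$; on a rectangle of size above the cap this gain exceeds $4\rho\cdot 2\beta$ provided the cap $e^{\beta\kappa/2}$ is much larger than $\rho\approx e^{2c\kappa}$. This comparison, inequality \eqref{eq:cap} below, is the only place where $\beta\ge16c$ is used. The same slack pays the new penalty for thin rectangles that are too long to die within the window.

The rectangles present at scale $m$ depend on the whole past in a complicated way. We avoid conditioning: each rectangle carries a list of unlikely events that had to occur for it to exist, these events are essentially independent, and we take a union bound over all possible lists.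

\section{Scales and certificates}\label{sec:cert}

We fix the data of Theorem~\ref{thm:ext}. By Lemma~\ref{lem:attr} we may assume that $\eta_0$ equals the union of the bad cells.

\subsection{Parameters}

Let $\gamma=72\beta+18$ and, for $m\ge0$,
\begin{align*}
&\kappa_m=2^m\kappa_0,\qquad \beta_m=\beta(1+2^{-m}),\qquad s_m=\tfrac12e^{\beta\kappa_m/2},\qquad a_m=2^{m+3}\kappa_{m+1},\\
&J_m=\Big\lceil\frac{4\beta\kappa_{m+1}+2\log4}{\log2}\Big\rceil,\qquad T_m=2J_ma_mu(\kappa_{m+1}),\qquad\rho_m=\lceil4e^{1+\gamma}T_m\rceil .
\end{align*}
Put $t_0=0$, $t_{m+1}=t_m+T_m$; \emph{window $m$} is $(t_m,t_{m+1}]$, and \emph{fast in window $m$} means $\rho_m$-fast. Here $\kappa_m$ is the penalty parameter, $s_m$ the size cap, $T_m$ the time needed to kill a rectangle with $\ell\le\kappa_{m+1}$ and $\varphi\le a_m$ with probability $1-2^{-J_m}$, and $\rho_m$ the margin.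

\begin{lemma}\label{lem:par}
For all $m\ge0$ we have $\beta\kappa_m\ge80\log\kappa_m\ge500$, $\ 40\le\kappa_{m+1}\le a_m\le T_m\le\rho_m$, and
\begin{equation}\label{eq:cap}
s_m\ge2^{m+5}\rho_m .
\end{equation}
\end{lemma}

\begin{proof}
Since $\log x/x$ decreases for $x\ge e$, $\beta\ge80\log\kappa_0/\kappa_0\ge80\log\kappa_m/\kappa_m$, and $80\log1000>500$. The chain of inequalities is read off from the definitions. For \eqref{eq:cap} write $\kappa=\kappa_{m+1}\ge2000$. We have $J_m\le5.78\,\beta\kappa+5\le6\beta\kappa$, and $2^{m+3}\le2^{m+5}=16\kappa/\kappa_0\le\kappa$. So $a_m\le\kappa^2$, $T_m\le12\beta\kappa^5e^{c\kappa}$, and $\rho_m\le8e^{1+\gamma}T_m\le96\,e^{19}\beta e^{72\beta}\kappa^5e^{c\kappa}$. As $s_m=\frac12e^{\beta\kappa/4}$, it suffices to show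
\[
e^{c\kappa}\cdot\beta e^{72\beta}\cdot192\,e^{19}\kappa^6\le e^{\beta\kappa/4}.
\]
The first factor is at most $e^{\beta\kappa/16}$ because $\beta\ge16c$. The second is at most $e^{73\beta}\le e^{\beta\kappa/16}$ because $\kappa\ge16\cdot73=1168$. The third is at most $\kappa^{10}\le e^{\beta\kappa/8}$ because $\log192+19<25<4\log2000$ and $\beta\kappa\ge80\log\kappa$.
\end{proof}

At level $m$ a rectangle $R$ is called
\begin{itemize}
\item \emph{small} if $\ell(R)\le\kappa_{m+1}$ and $\varphi(R)\le a_m$,
\item \emph{large} if $\varphi(R)>s_m$,
\item \emph{medium} if it is neither small nor large.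
\end{itemize}
Since $a_m\le s_m$, the three classes are disjoint.

\subsection{Base events and certificates}

For each $m$ fix a tiling of $\mathbb{Z}^2$ by squares of side $\rho_m$, the \emph{tiles} of window $m$. There are three kinds of \emph{base events}, each with a numerical \emph{factor}.
\begin{itemize}
\item $I(K)$, for a cell $K$: the cell is bad. Factor $\varepsilon$.
\item $S_m(Q)$, for $Q$ small at level $m$: the process started at time $t_m$ from $Q$ is not empty at time $t_{m+1}$. Factor $2^{-J_m/2}$.
\item $F_m(D)$, for a tile $D$ of window $m$: some site of $D$ is fast in window $m$. Factor $f_m=(\rho_m^2e^{-\gamma\rho_m})^{1/18}$.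
\end{itemize}
The \emph{weight} $\operatorname{wt}(B)$ of a finite multiset $B$ of base events is the product of the factors of its members, and $B$ \emph{occurs} if all its members occur. We call $B$ \emph{proper} if no event is repeated in it and, for each $m$, the rectangles $Q$ with $S_m(Q)\in B$ are pairwise disjoint. A part of a proper multiset is proper. The factors of $S_m$ and $F_m$ are fractional powers of the natural probability bounds; this is the price for dependence within a window.

\begin{lemma}\label{lem:proper}
If $B$ is proper, then $\mathbb{P}(B\text{ occurs})\le\operatorname{wt}(B)$.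
\end{lemma}

\begin{proof}
The family of bad cells and the clocks and marks of the different windows are independent, and distinct cells contribute at most $\varepsilon$ each. So it suffices to treat one window $m$; let $B$ contain $i$ events $S_m(Q)$, with intersection $E$, and $j$ events $F_m(D)$, with intersection $E'$. By Lemma~\ref{lem:conf}, $S_m(Q)$ depends only on the clocks and marks in $Q$; the $Q$ are disjoint, so $\mathbb{P}(E)\le2^{-iJ_m}$ by Lemma~\ref{lem:ext} with $A=a_m$, $\kappa=\kappa_{m+1}$. By Lemma~\ref{lem:speed}(i), $\mathbb{P}(F_m(D))\le\rho_m^2e^{-\gamma\rho_m}=f_m^{18}$, and $f_m\le1$ since $\gamma\ge18$. The event $F_m(D)$ depends only on the clocks in $D^{+\rho_m}$, which is the $3\times3$ block of tiles centered at $D$. Distinct tiles whose index pairs agree modulo $3$ have disjoint blocks, and one of the $9$ residue classes contains at least $j/9$ of our tiles; hence $\mathbb{P}(E')\le f_m^{18j/9}=f_m^{2j}$. The events $E$ and $E'$ may share clocks, but $\mathbb{P}(E\cap E')\le\min(\mathbb{P}(E),\mathbb{P}(E'))\le\sqrt{\mathbb{P}(E)\mathbb{P}(E')}\le2^{-iJ_m/2}f_m^j$.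
\end{proof}

A \emph{certificate} is a pair $(R,B)$ of a rectangle and a finite multiset of base events; its weight, occurrence and properness are those of $B$. Two rectangles are \emph{mergeable} if $d_1(R_1,R_2)\le2$ and neither contains the other. We define deterministic sets of certificates $\mathcal{C}_0\subset\mathcal{C}_0^*$, $\mathcal{C}_1\subset\mathcal{C}_1^*,\dots$; they list everything that the construction below could ever produce.

\begin{itemize}
\item $\mathcal{C}_0$ consists of the certificates $(K,\{I(K)\})$, $K$ a cell.
\item $\mathcal{C}_m^*$ is the smallest set that contains $\mathcal{C}_m$ and contains $(\langle R_1\cup R_2\rangle,B_1+B_2)$ whenever it contains $(R_1,B_1)$ and $(R_2,B_2)$ with $R_1,R_2$ mergeable and not large at level $m$. Here $B_1+B_2$ is the sum of multisets, so the weights multiply.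
\item $\mathcal{C}_{m+1}$ consists of
\begin{enumerate}
\item[(a)] $(R,B)$, for $(R,B)\in\mathcal{C}^*_m$ with $R$ medium at level $m$;
\item[(b)] $(R,B+\{S_m(R)\})$, for $(R,B)\in\mathcal{C}^*_m$ with $R$ small at level $m$;
\item[(c)] $(R^{+\rho_m},B)$, for $(R,B)\in\mathcal{C}^*_m$ with $R$ large at level $m$;
\item[(d)] $(D,\{F_m(D)\})$, for $D$ a tile of window $m$.
\end{enumerate}
\end{itemize}
Certificates in $\mathcal{C}_m^*$ involve only windows $m'<m$. Let $G_m(R)$ and $G_m^*(R)$ be the sums of the weights of all certificates with rectangle $R$ in $\mathcal{C}_m$ and in $\mathcal{C}_m^*$, proper or not.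

\begin{example}
Let $N=1$ and let $K=\{(0,0)\}$, $K'=\{(1,1)\}$ be bad sites far from all others. Their certificates in $\mathcal{C}_0$ merge into $(Q,\{I(K),I(K')\})\in\mathcal{C}_0^*$ with $Q=\{0,1\}^2$, which is small. If the process started from $Q$ dies in window $0$, we forget $Q$. Otherwise $Q$ enters level $1$ as $(Q,\{I(K),I(K'),S_0(Q)\})$, of weight $\varepsilon^22^{-J_0/2}\le\frac14\varepsilon^2e^{-2\beta\kappa_1}$; the last factor is the penalty of level $1$.
\end{example}

\subsection{Covering the occupied set}

To work with finite lists, let $\Lambda$ be a rectangle that is a union of cells and let $\eta^\Lambda$ be the process started from $\eta_0\cap\Lambda$. By Lemma~\ref{lem:conf}, $\eta_t^\Lambda\subset\Lambda$ for all $t$.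

\begin{proposition}\label{prop:cover}
For every site $x$ and every $m\ge0$,
\begin{equation}\label{eq:union}
\mathbb{P}\big(x\in\eta_t^\Lambda\text{ for some }t\in(t_m,t_{m+1}]\big)\le\sum_{R\ni x}\big(G_m^*(R)+G_{m+1}(R)\big).
\end{equation}
\end{proposition}

\begin{proof}
We show, realization by realization, that on the event in \eqref{eq:union} some proper certificate in $\mathcal{C}_m^*\cup\mathcal{C}_{m+1}$ occurs whose rectangle contains $x$. The union bound and Lemma~\ref{lem:proper} then give \eqref{eq:union}.

Call a finite list of certificates \emph{valid} if all of them occur and the sum of their multisets is proper; each member of a valid list is then proper. We construct valid lists $\mathcal{L}_m$ of certificates in $\mathcal{C}_m$ whose rectangles cover $\eta^\Lambda_{t_m}$. The list $\mathcal{L}_0$ consists of the certificates of the bad cells in $\Lambda$. Given $\mathcal{L}_m$, we proceed in two steps; small, medium and large refer to level $m$.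

\emph{Step 1: merging.} As long as the list has two members whose rectangles are not large and are within distance $2$, do the following. If one rectangle contains the other, delete a member whose rectangle is contained in that of the other. Otherwise replace the two by the merged certificate, which may be large. The list gets shorter each time, so the procedure stops, at a list $\mathcal{L}_m^*\subset\mathcal{C}_m^*$. The union of the rectangles never shrinks and the total multiset never grows, so $\mathcal{L}_m^*$ is valid and covers $\eta^\Lambda_{t_m}$. Let $Q_1,\dots,Q_k$ be its small and medium rectangles, which are separated, and let $Z$ be the union of its large rectangles.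

\emph{Step 2: running window $m$.} Keep the medium members unchanged, as in (a). Keep a small member $(R,B)$ if and only if $S_m(R)$ occurs, and then add $S_m(R)$ to $B$, as in (b). Enlarge the large rectangles by $\rho_m$, as in (c). Add $(D,\{F_m(D)\})$ for each tile $D$ meeting $\Lambda$ for which $F_m(D)$ occurs, as in (d). This is $\mathcal{L}_{m+1}\subset\mathcal{C}_{m+1}$. It is valid: the new events belong to window $m$, which did not appear before, the tiles are distinct, and the rectangles in the events $S_m$ are among the separated $Q_i$.

\emph{Coverage.} Let $X$ and $Y$ be the processes started at time $t_m$ from $\bigcup Q_i$ and from $\bigcup Q_i\cup Z$. Let $t$ be in window $m$ and $x\in\eta^\Lambda_t$; then $x\in\Lambda$, and $x\in Y_t$ by Lemma~\ref{lem:attr}. If $x\in R^{+\rho_m}$ for a large rectangle $R$ of $\mathcal{L}^*_m$, it is covered by a member of type (c) of $\mathcal{L}_{m+1}$. If $x$ is fast, its tile meets $\Lambda$ and gives a member of type (d). Otherwise $x$ is not fast and $d_1(x,Z)>\rho_m$; since $X$ and $Y$ differ at time $t_m$ only in $Z$, Lemma~\ref{lem:speed}(ii) gives $x\in X_t$. By Lemma~\ref{lem:conf}, $x$ lies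 in some $Q_i$, so it is covered by $\mathcal{L}^*_m$, and $x$ is occupied at time $t$ in the process started from $Q_i$ alone. If $t=t_{m+1}$ and $Q_i$ is small, this means that $S_m(Q_i)$ occurs; so for $t=t_{m+1}$ the member with rectangle $Q_i$ is kept, be it small or medium. Thus $\mathcal{L}_{m+1}$ covers $\eta^\Lambda_{t_{m+1}}$, and for every $t$ in the window $\eta_t^\Lambda$ is covered by $\mathcal{L}^*_m$ and $\mathcal{L}_{m+1}$ together.
\end{proof}

\section{Summing the weights}\label{sec:weights}

What remains is deterministic: to bound $G_m$ and $G_m^*$. Let $\theta=1/400$ and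
\[
\delta_m(R)=(\kappa_m-\ell(R))_+,\qquad\Phi_m(R)=\varphi(R)^{-5}\exp\{-\beta_m[\varphi(R)+\delta_m(R)]\}.
\]
The power $\varphi^{-5}$ is there to absorb two counts of order $\varphi^3$: the dimensions in a merge, and the rectangles through a point. We shall use that
\begin{equation}\label{eq:delta}
\delta_m(R')\ge\delta_m(R)\ \text{ if }R'\subset R,\qquad \delta_m(R)\le\kappa_m,\qquad b+\delta_m(R)\ge\kappa_m\ \text{ if }b\ge\ell(R).
\end{equation}

\subsection{Merging within a level}

\begin{lemma}\label{lem:merge}
If $G_m(R)\le\frac\theta2\Phi_m(R)$ for all $R$, then $G_m^*(R)\le\theta\,\Phi_m(R)$ for all $R$.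
\end{lemma}

\begin{proof}
By minimality, every certificate in $\mathcal{C}^*_m\setminus\mathcal{C}_m$ is the merge of two certificates of $\mathcal{C}^*_m$ whose rectangles are not large. If $\varphi(R)>2s_m$, Lemma~\ref{lem:geom} shows that no such merge has rectangle $R$, so $G^*_m(R)=G_m(R)$. For $s=\varphi(R)\le2s_m$ we use induction on $s$. Write $\kappa=\kappa_m$, $\delta=\delta_m$. As $\beta_m\ge\beta$ and $\kappa\ge2$, the size cap gives
\begin{equation}\label{eq:size}
s\le e^{\beta_m\kappa/2}\le e^{\beta_m(\kappa-1)} .
\end{equation}
Since weights multiply,
\[
G_m^*(R)\le G_m(R)+\Sigma,\qquad\Sigma=\sum G^*_m(R_1)G^*_m(R_2),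
\]
where the sum is over ordered mergeable pairs with $\langle R_1\cup R_2\rangle=R$ and $\varphi_1\ge\varphi_2$, $\varphi_i=\varphi(R_i)$. Neither $R_i$ equals $R$, since it would contain the other; so $\varphi_i<s$ and the induction hypothesis applies (for $s=2$ the sum is empty). From $\varphi_1+\varphi_2=s+\Delta\ge s$ we get $\varphi_1\ge s/2$, and
\begin{equation}\label{eq:prod}
G^*_m(R_1)G^*_m(R_2)\le32\,\theta^2s^{-5}e^{-\beta_ms}\,\varphi_2^{-5}\,e^{-\beta_m[\Delta+\delta(R_1)+\delta(R_2)]}.
\end{equation}
The right side depends only on the dimensions. We first count positions for fixed dimensions, then dimensions.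

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.45]
\draw[dashed] (0,0) rectangle (7,5);
\draw[fill=gray!30] (0,0) rectangle (4,3);
\draw[fill=gray!60] (4.3,3.3) rectangle (7,5);
\draw[dashed] (10,0) rectangle (17,5);
\draw[fill=gray!30] (10,0) rectangle (17,3);
\draw[fill=gray!60] (12,3.5) rectangle (13.2,5);
\draw[<->] (13.6,4.25) -- (16.4,4.25);
\draw[dashed] (20,0) rectangle (27,5);
\draw[fill=gray!30] (20,1.5) rectangle (27,2.7);
\draw[fill=gray!60] (22,0) rectangle (23.2,5);
\draw[<->] (23.6,4.25) -- (26.4,4.25);
\draw[<->] (25,-0.0) ++(0,0.2) -- ++(0,1.1);
\node at (3.5,-1) {no free direction};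
\node at (13.5,-1) {one free direction};
\node at (23.5,-1) {two free directions};
\end{tikzpicture}
\caption{Two rectangles (shaded) of given dimensions with a given bounding rectangle (dashed) of dimensions $W\times H$. Left: each is pinned to a corner, at most $4$ positions. Middle: one spans the full width and the other can slide horizontally, at most $2W$ positions. Right: one spans the width and slides vertically, the other spans the height and slides horizontally, at most $WH$ positions.}
\label{fig:merge}
\end{figure}

\emph{Positions.} Let $R$ be $W\times H$, fix the dimensions $w_i\times h_i$ of $R_i$, and let $\mathcal{N}$ be the number of admissible pairs with these dimensions. We claim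
\begin{equation}\label{eq:pos}
\mathcal{N}\,e^{-\beta_m[\Delta+\delta(R_1)+\delta(R_2)]}\le4\,e^{-\beta_m\delta(R)} .
\end{equation}
Assume $\mathcal{N}\ge1$, so that Lemma~\ref{lem:geom} applies. Consider the horizontal projections. If $W>w_1,w_2$, one projection contains the left end of the projection of $R$ and the other the right end: at most $2$ choices. If $W=w_1=w_2$, there is one choice. If $W=w_i>w_j$, then $R_i$ has one choice and $R_j$ at most $W$; we say that the horizontal direction is \emph{free}, for $R_j$. The same trichotomy holds for the vertical projections, with $H,h_i$ in place of $W,w_i$. See Figure~\ref{fig:merge}.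

\emph{No free direction.} Then $\mathcal{N}\le4$, $\Delta\ge0$ and $\delta(R_1)\ge\delta(R)$.

\emph{One free direction}, which by reflection in the diagonal we take to be horizontal: $W=w_i>w_j$. The vertical direction gives at most $2$ choices, so $\mathcal{N}\le2W\le2s$. Also $\Delta=w_j+(h_1+h_2-H)\ge w_j-1$, so $\Delta+\delta(R_j)\ge\kappa-1$ by \eqref{eq:delta}. By \eqref{eq:size} the left side of \eqref{eq:pos} is at most $2se^{-\beta_m(\kappa-1)}e^{-\beta_m\delta(R_i)}\le2e^{-\beta_m\delta(R)}$.

\emph{Two free directions.} They are free for different rectangles, for otherwise the other rectangle would have dimensions $W\times H$ and equal $R$. So $W=w_i>w_j$ and $H=h_j>h_i$, whence $\mathcal{N}\le WH\le s^2$ and $\Delta=h_i+w_j$. By \eqref{eq:delta}, $h_i+\delta(R_i)\ge\kappa$ and $w_j+\delta(R_j)\ge\kappa$. By \eqref{eq:size} the left side is at most $s^2e^{-2\beta_m\kappa}\le e^{-\beta_m\kappa}\le e^{-\beta_m\delta(R)}$.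

\emph{Dimensions.} There are at most $k$ choices of $(w_2,h_2)$ with $\varphi_2=k$. Given these, Lemma~\ref{lem:geom} gives $W-w_2-1\le w_1\le W$ and $H-h_2-1\le h_1\le H$, which leaves at most $(w_2+2)(h_2+2)\le(\frac{k+4}2)^2\le\frac94k^2$ choices of $(w_1,h_1)$, because $k\ge2$. Combining with \eqref{eq:prod} and \eqref{eq:pos},
\[
\Sigma\le\theta^2\Phi_m(R)\cdot32\cdot4\cdot\tfrac94\sum_{k\ge2}k\cdot k^2\cdot k^{-5}=288\Big(\frac{\pi^2}6-1\Big)\theta^2\Phi_m(R)\le186\,\theta^2\Phi_m(R)\le\tfrac\theta2\Phi_m(R),
\]
and $G_m^*(R)\le\theta\,\Phi_m(R)$.
\end{proof}

\subsection{From one level to the next}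

\begin{proposition}\label{prop:levels}
$G_m(R)\le\frac\theta2\Phi_m(R)$ for all $m\ge0$ and all $R$.
\end{proposition}

\begin{proof}
For $m=0$, $G_0(R)$ is $\varepsilon$ if $R$ is a cell and $0$ otherwise. For a cell $\varphi=2N$, $\ell=N$, and $\beta_0=2\beta$, so the claim is \eqref{eq:eps}.

Assume the claim for $m$; then $G_m^*\le\theta\Phi_m$ by Lemma~\ref{lem:merge}. Fix $R$ with $s=\varphi(R)$, and write $\rho=\rho_m$, $\kappa=\kappa_{m+1}$, $\delta=\delta_{m+1}(R)\le\kappa$. Types (a) and (b) require $R$ to be medium or small, and type (c) requires $s>s_m$, so at most one of (a), (b), (c) contributes to $G_{m+1}(R)$, and possibly (d). It suffices to bound each contribution by $\frac\theta4\Phi_{m+1}(R)$. We use $\beta_m-\beta_{m+1}=\beta2^{-m-1}$, $\beta_{m+1}\le2\beta$, and Lemma~\ref{lem:par}.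

(a) \emph{Medium rectangles pay with the slack.} The contribution is $G^*_m(R)\le\theta s^{-5}e^{-\beta_ms}$, so we need $\beta2^{-m-1}s\ge\log4+\beta_{m+1}\delta$. Since $R$ is not small, $\ell(R)>\kappa$ or $s>a_m$. In the first case $\delta=0$ and $s\ge2\kappa$, so the left side is at least $2\beta\kappa_0\ge\log4$. In the second case it is at least $\beta2^{-m-1}2^{m+3}\kappa=4\beta\kappa\ge\log4+2\beta\kappa$.

(b) \emph{Small rectangles pay with survival.} The contribution is at most $2^{-J_m/2}\theta s^{-5}e^{-\beta_ms}$, and $2^{-J_m/2}\le\frac14e^{-2\beta\kappa}\le\frac14e^{-\beta_{m+1}\delta}$ by the choice of $J_m$.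

(c) \emph{Large rectangles pay for their margin with the slack.} Here $R=R'^{+\rho}$, where $R'$ is determined by $R$ and $s'=\varphi(R')=s-4\rho>s_m$. As $\ell(R)\ge2\rho\ge\kappa$, we have $\delta=0$. The contribution is $G_m^*(R')\le\theta s'^{-5}e^{-\beta_ms'}$, so we need
\[
\beta2^{-m-1}s'-4\rho\beta_{m+1}\ge\log4+5\log(s/s').
\]
By \eqref{eq:cap}, $s'\ge2^{m+5}\rho$. So the left side is at least $16\beta\rho-8\beta\rho\ge8\beta\kappa\ge5$, and $s\le2s'$, so that the right side is at most $\log128<5$.

(d) \emph{Tiles pay with the fast site.} Here $s=2\rho$ and $\ell(R)=\rho\ge\kappa$, so $\delta=0$, and we need $\rho^{1/9}e^{-\gamma\rho/18}\le\frac1{1600}(2\rho)^{-5}e^{-2\beta_{m+1}\rho}$. Since $\gamma/18=4\beta+1$ and $2\beta_{m+1}\le4\beta$, it suffices that $51200\,\rho^6\le e^\rho$. This holds at $\rho=40$, where $\log51200+6\log40<33$, and $\rho-6\log\rho$ increases for $\rho\ge6$.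
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
Fix $x$. There are at most $s^3$ rectangles $R\ni x$ with $\varphi(R)=s$: fewer than $s$ choices of $w\times h$, and $wh\le s^2$ positions. By \eqref{eq:delta}, $\varphi(R)+\delta_m(R)\ge\kappa_m$. So $\sum_{R\ni x}\Phi_m(R)\le e^{-\beta\kappa_m}\sum_{s\ge2}s^{-2}\le e^{-\beta\kappa_m}$, and Proposition~\ref{prop:cover}, Lemma~\ref{lem:merge} and Proposition~\ref{prop:levels} give
\[
\mathbb{P}\big(x\in\eta_t^\Lambda\text{ for some }t\in(t_m,t_{m+1}]\big)\le2e^{-\beta\kappa_m}
\]
uniformly in $\Lambda$. Let $\Lambda$ increase to $\mathbb{Z}^2$ along a sequence. Almost surely $x$ is not $\rho$-fast in $(0,t_{m+1}]$ for some $\rho$, and as soon as $\Lambda$ contains all sites within distance $\rho$ of $x$, Lemma~\ref{lem:speed}(ii) shows that $\eta$ and $\eta^\Lambda$ agree at $x$ up to time $t_{m+1}$. By bounded convergence the same bound holds for $\eta$. Since $\sum_me^{-\beta2^m\kappa_0}<\infty$ and the windows cover $(0,\infty)$, the Borel--Cantelli lemma shows that almost surely $x\notin\eta_t$ for all large $t$. There are countably many $x$.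
\end{proof}

\section{Fixation at $+1$ for $q$ close to $1$}\label{sec:boot}

We prove Theorem~\ref{thm:main}(ii). At time $0$ the $-$ spins are not sparse, so Theorem~\ref{thm:ext} does not apply at once. We show that after a fixed time $T$ most large blocks are entirely $+$, in a sense that is independent from block to block, and apply the theorem from time $T$ on. Every ring now carries a coin, equal to $+$ with probability $q$ and used only in case of a tie.

\subsection{Independent blocks}

Let $p\in(0,1)$, let $N\ge1000$ be even, $n=N/2$, $\nu=p^4$, $T=2N^2$, and let the cells be $N\times N$ squares. For a cell $K$, the \emph{block process} runs the dynamics in $K$, with the given initial spins, clocks and coins, and with all spins outside $K$ frozen at $-1$. Each update is monotone in the neighbors, so the block process lies below the true process on $K$. Call $K$ \emph{bad} if its block process is not identically $+$ at time $T$, and let $\varepsilon$ be the probability of this. Different cells are bad independently, badness is independent of the clocks and coins after time $T$, and at time $T$ all $-$ spins of the true process lie in bad cells.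

\subsection{Bootstrap growth from seeds}

Divide $K$ into $n^2$ \emph{boxes} of size $2\times2$ and call a box a \emph{seed} if its four spins are initially $+$; boxes are seeds independently with probability $\nu$. We use seeds rather than single $+$ spins because a single $+$ spin can be flipped whatever the coins say. The \emph{bootstrap closure} of $A\subset K$ is obtained by repeatedly adding a site of $K$ that has at least two neighbors in the current set. We say that $K$ is \emph{spanned} if the closure of the union of its seeds is $K$.

\begin{lemma}\label{lem:fill}
$\varepsilon\le\mathbb{P}(K\text{ is not spanned})+e^{-0.3N^2}+2(1-q)N^4$.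
\end{lemma}

\begin{proof}
The expected number of rings in $K\times[0,T]$ with coin $-$ is $(1-q)N^2T=2(1-q)N^4$. If there is none, the block process agrees up to time $T$ with the one in which all coins are replaced by $+$. In the latter, a ringing site with at least two $+$ neighbors becomes $+$. Each seed site has two neighbors in its seed, so no seed site can be the first to turn $-$, and seeds are permanently $+$. Suppose $K$ is spanned, and let $x_1,\dots,x_k$, $k\le N^2$, be the sites outside seeds in an order, determined by the initial spins, in which bootstrap adds them. Let $\tau_0=0$ and let $\tau_i$ be the first ring of $x_i$ after $\tau_{i-1}$. By induction $x_i$ is $+$ from time $\tau_i$ on, because from time $\tau_{i-1}$ on it has two neighbors that are permanently $+$. So $K$ is identically $+$ from $\tau_k$ on. By the strong Markov property, given the initial spins $\tau_k$ is a sum of $k$ independent exponential variables of mean $1$, each with $\mathbb{E}e^{X/2}=2$. Hence $\mathbb{P}(\tau_k>2N^2)\le2^{N^2}e^{-N^2}\le e^{-0.3N^2}$, as $1-\log2>0.3$.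
\end{proof}

\begin{lemma}\label{lem:span}
Let $1\le L\le n$ be an integer, $a_k=1-(1-\nu)^k$ and $g=\prod_{k\ge1}a_k^2$. Then $g\ge e^{-4p^{-4}}$ and
\[
\mathbb{P}(K\text{ is not spanned})\le2n^2(1-\nu)^L+\exp\{-g\lfloor n/L\rfloor^2\}.
\]
\end{lemma}

\begin{proof}
\emph{One growth step.} Let a rectangle of boxes be contained in the closure, and consider the strip of boxes along one side, of the same length as that side, say the top. If the strip lies in $K$ and contains a seed, it is contained in the closure. Indeed, each site in the lower row of the strip has a neighbor below it in the rectangle, so moving left and right from the seed each site has two neighbors in the set when its turn comes; once the lower row is full, the same argument fills the upper row.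

A long rectangle finds a seed along its side with high probability; the costly part is to reach length $L$. Accordingly consider two events.
\begin{enumerate}
\item[($\alpha$)] Every $L$ consecutive boxes in a row or column of boxes of $K$ contain a seed.
\item[($\beta$)] Among $\lfloor n/L\rfloor^2$ fixed disjoint $L\times L$ arrays of boxes in $K$, at least one is \emph{good}: in the box coordinates of the array, $(1,1)$ is a seed, and for $k=1,\dots,L-1$ each of the strips $\{(k+1,j):j\le k\}$ and $\{(i,k+1):i\le k+1\}$ contains a seed.
\end{enumerate}
On ($\beta$), growth steps fill the good array, from $k\times k$ to $(k+1)\times k$ to $(k+1)\times(k+1)$ boxes. From then on the filled rectangle has both sides of length at least $L$ boxes; as long as it is not $K$, the strip along one of its sides lies in $K$, and on ($\alpha$) that strip contains a seed. So $K$ is spanned on ($\alpha$) and ($\beta$).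

There are at most $2n^2$ segments in ($\alpha$), each seedless with probability $(1-\nu)^L$. The box $(1,1)$ and the strips in ($\beta$) partition the array, and $k$ boxes contain a seed with probability $a_k$, so an array is good with probability
\[
a_1\prod_{k=1}^{L-1}a_ka_{k+1}=\Big(\prod_{k=1}^{L-1}a_k\Big)\Big(\prod_{k=1}^{L}a_k\Big)\ge g,
\]
independently of the other arrays; thus ($\beta$) fails with probability at most $(1-g)^{\lfloor n/L\rfloor^2}\le\exp\{-g\lfloor n/L\rfloor^2\}$. Finally let $y=-\log(1-\nu)\ge p^4$. The function $v\mapsto-\log(1-e^{-yv})=\sum_{j\ge1}e^{-jyv}/j$ is decreasing, so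
\[
-\log g=-2\sum_{k\ge1}\log(1-e^{-yk})\le2\sum_{j\ge1}\frac1j\int_0^\infty e^{-jyv}\,dv=\frac2y\sum_{j\ge1}\frac1{j^2}=\frac{\pi^2}{3y}\le4p^{-4}.\qedhere
\]
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Let $L=\lceil330\,p^{-4}\log N\rceil$ and suppose that the even integer $N\ge1000$ satisfies
\begin{equation}\label{eq:N}
L\le n\qquad\text{and}\qquad g\lfloor n/L\rfloor^2\ge327\log N .
\end{equation}
We claim that $\sigma_0^t\to+1$ almost surely whenever $1-q\le N^{-331}$. We have $2n^2(1-\nu)^L\le\frac12N^2e^{-\nu L}\le\frac12N^{-328}$, and $0.3N^2\ge327\log N$ for $N\ge1000$. Lemmas~\ref{lem:fill} and~\ref{lem:span} give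
\[
\varepsilon\le\tfrac12N^{-328}+N^{-327}+N^{-327}+2N^{-327}\le5N^{-327}\le N^{-325}/25600 .
\]
Apply Theorem~\ref{thm:ext} from time $T$ on, with occupied $=-$, $r=1-q\le\frac12$, so that $c_r=0$, and with $\kappa_0=N$, $\beta=80\log N/N$. The right side of \eqref{eq:eps} is $\frac1{800}(2N)^{-5}e^{-4\beta N}=N^{-325}/25600$. So every site is eventually free of $-$, which is the claim.

For fixed $p$, the number $g>0$ does not depend on $N$ and $n/L$ is of order $N/\log N$, so \eqref{eq:N} holds for large $N$; then $q=1-N^{-331}<1$ proves the first assertion.

For small $p$ take $N=2\lceil e^{p^{-5}}\rceil$, so that $n\ge e^{p^{-5}}$, $N\le3e^{p^{-5}}$ and $\log N\le2p^{-5}$. Then $L\le661\,p^{-9}\le n$, $\lfloor n/L\rfloor\ge n/(2L)$, and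
\[
g\lfloor n/L\rfloor^2\ge\frac{p^{18}}{1322^2}\,e^{2p^{-5}-4p^{-4}}\ge654\,p^{-5}\ge327\log N
\]
for $p$ small enough, so \eqref{eq:N} holds. Finally $N^{-331}\ge3^{-331}e^{-331p^{-5}}\ge e^{-332p^{-5}}$ once $p^{-5}\ge331\log3$, so $1-q\le e^{-332p^{-5}}$ implies $1-q\le N^{-331}$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{DPS}
Michael Damron, Leonid Petrov, and David Sivakoff,
\emph{Coarsening model on $\mathbb{Z}^d$ with biased zero-energy flips and an exponential large deviation bound for ASEP},
arXiv:1708.05806 (2017).
\end{thebibliography}
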